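
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Disconnected multiple loci of general projections}


\begin{abstract}
Let $X^n\subset\mathbb P^N$ be a nondegenerate irreducible complex projective variety, possibly singular, and let $X_k\subset\mathbb P^{N-1}$ be the locus of points over which the fiber of a general projection $X\to\mathbb P^{N-1}$ has degree at least $k$. A conjecture of F.~Zak predicts that $X_k$ is connected if $N-1\ge (k+1)(N-n-1)$. We construct counterexamples for all $k\ge 2$ and all $N-n-1\ge 2$ in this range; the smallest of these has $(k,n,N)=(2,4,7)$. When $N-n-1=1$ we prove the conjecture for $k=2$ and disprove it for $k=N-2$ with $N\ge5$ odd. The counterexamples have two singular points over whose images the fiber degree is forced to be at least $k$, and a tangent cone criterion shows that the image of one of them is an isolated point of $X_k$.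
\end{abstract}

\section{The question and the results}

We work over $\mathbb C$. Let $X^n\subset\mathbb P^N$ be an irreducible projective variety of dimension $n\le N-2$, not contained in a hyperplane, and let $p:X\to\mathbb P^{N-1}$ be the linear projection from a point $O\notin X$. It is a finite morphism. For an integer $k\ge1$ let
\[
X_k=\{y\in\mathbb P^{N-1}:\ \text{the scheme } p^{-1}(y)\text{ has degree}\ge k\}.
\]
Throughout we write
\[
m=N-1,\qquad c=N-n-1\ge1,
\]
so that $p(X)$ has codimension $c$ in $\mathbb P^m$. A statement about a \emph{general} projection is one that holds for all $O$ in a nonempty Zariski open subset of $\mathbb P^N$. The empty set counts as connected. The following conjecture is stated in \cite{GP}.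

\begin{conjecture}[F. Zak]\label{conj}
If $N-1\ge(k+1)(N-n-1)$, then for a general projection the locus $X_k$ is connected.
\end{conjecture}

The numerical condition has a simple meaning. The $k$-fold fiber product of $X$ over $\mathbb P^m$ has expected dimension $kn-(k-1)m=m-kc$, so this is the expected dimension of $X_k$. The hypothesis $m\ge(k+1)c$ says that $X_{k+1}$ has nonnegative expected dimension. Thus one expects different pieces of $X_k$ to come together at points whose fiber is even larger. This is what happens when the Veronese surface is projected first isomorphically to $\mathbb P^4$ and then from a general point to $\mathbb P^3$. Here $c=1$, $k=2$, $m=3$, and the double locus $X_2$ consists of three lines through one point; the fiber over that point has degree $3$ (Section~\ref{sec:B}). So one would guess that the answer is positive. For $k=1$ it is, since $X_1=p(X)$ is irreducible.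

What the expectation overlooks is that a singular point of $X$ can force the degree of the fiber to jump there and at no nearby point.

\begin{theorem}\label{thm:A}
Let $k\ge2$, $c\ge2$, $m\ge\max(k+4,\,c+2)$, and put $N=m+1$, $n=m-c$. There is a nondegenerate irreducible variety $X^n\subset\mathbb P^N$ such that for a general projection $X\to\mathbb P^{N-1}$ the locus $X_k$ has an isolated point and at least one other point. In particular $X_k$ is disconnected.
\end{theorem}

If $k,c\ge2$ and $m\ge(k+1)c$, then $m\ge2k+2\ge k+4$ and $m\ge c+kc\ge c+2$. Hence Conjecture~\ref{conj} fails for \emph{every} triple $(k,n,N)$ in its range with $k\ge2$ and $N-n-1\ge2$. The smallest such value of $m$ is $6$, attained only for $k=c=2$, that is, $(k,n,N)=(2,4,7)$.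

When $c=1$ the image of $X$ is a hypersurface and the construction behind Theorem~\ref{thm:A} is not available. Here we have two results, which are independent of each other.

\begin{theorem}\label{thm:B}
If $N-n-1=1$ and $k=2$ (so $n=N-2\ge2$), then Conjecture~\ref{conj} is true.
\end{theorem}

\begin{theorem}\label{thm:C}
If $N-n-1=1$, $N\ge5$ is odd, and $k=N-2$ (the largest value allowed when $c=1$), then Conjecture~\ref{conj} is false.
\end{theorem}

The cases with $N-n-1=1$ and $3\le k\le N-3$, and those with $N-n-1=1$, $k=N-2$ and $N\ge6$ even, are not settled here. The varieties constructed for Theorems~\ref{thm:A} and~\ref{thm:C} are singular, so they are not counterexamples to the conjecture restricted to smooth $X$.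

\medskip
\noindent\textbf{Plan.} Section~\ref{sec:toy} shows the main idea on the cone over a rational quartic curve. Section~\ref{sec:criterion} gives a criterion, in terms of tangent cones, for $X_k$ to have an isolated point. Section~\ref{sec:V} produces the varieties of small codimension that we need. Theorem~\ref{thm:A} is proved in Section~\ref{sec:A}, Theorem~\ref{thm:C} in Section~\ref{sec:C}, Theorem~\ref{thm:B} in Section~\ref{sec:B}.

\medskip
\noindent\textbf{Conventions.} All varieties are reduced, and ``integral'' means reduced and irreducible. The fibers of $\mathbb P^N\setminus O\to\mathbb P^{N-1}$ are the schemes $\ell\setminus O$ with $\ell$ a line through $O$. So the scheme-theoretic fibers of $p$ are the schemes $X\cap\ell$, and we denote points of $\mathbb P^{N-1}$ by lines through $O$ when convenient. The degree of the fiber over $y$ is $\dim_{\mathbb C}p_*\mathcal O_X\otimes\mathbb C(y)$. It is upper semicontinuous in $y$, so $X_k$ is Zariski closed.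

Suppose a point $P\in X_k$ is isolated in the classical topology. A positive-dimensional irreducible variety has no isolated points in this topology, so $\{P\}$ is an irreducible component of $X_k$. The union of the other components is closed and misses $P$. Hence $X_k$ is disconnected as soon as $X_k\ne\{P\}$.

The \emph{order} at a point $q\in\mathbb C^N$ of a nonzero polynomial is the smallest degree of a monomial in its Taylor expansion at $q$; the zero polynomial has order $\infty$. The \emph{initial form} at $q$ of a nonzero polynomial is the nonzero homogeneous component of lowest degree of this expansion; if no point is mentioned, $q=0$. We fix a norm $|\cdot|$ on $\mathbb C^N$.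

\section{The smallest example of the mechanism}\label{sec:toy}

\begin{example}\label{ex:quartic}
Let $C\subset\mathbb P^4$ be the rational normal quartic, the image of $(s:t)\mapsto(s^4:s^3t:s^2t^2:st^3:t^4)$, and let $X\subset\mathbb P^5$ be the cone over $C$ with vertex $v$. We claim that \emph{for a general projection $X\to\mathbb P^4$ the locus $X_2$ is the single point $p(v)$.}

Projection from $v$ sends $O$ to a general point $o\in\mathbb P^4$. As the secant variety of $C$ has dimension $3$, no line through $o$ meets $C$ in a scheme of length $\ge2$. Let $\ell$ be a line through $O$. If $v\notin\ell$, the projection from $v$ maps $\ell$ isomorphically onto a line $\ell'\ni o$, and $X\cap\ell\cong C\cap\ell'$ because $X$ and $C$ have the same equations. So $X\cap\ell$ has length at most $1$. If $v\in\ell$, note that no linear form vanishes on $C$. So all equations of $X$ have order at least $2$ at $v$, and $X\cap\ell$ has length at least $2$.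
\end{example}

Here is the algebra behind this example. Choose affine coordinates $(z_1,z_2,z_3,z_4,y)$ with origin $v$ in which $X$ is the set of points $(s^4,s^3t,st^3,t^4,s^2t^2)$, and project along the $y$-axis. The image is the affine cone $Z\subset\mathbb C^4$ over a rational quartic curve $V\subset\mathbb P^3$. (The curve $C$ is projected isomorphically onto $V$, so $o$ is not on the secant variety of $C$, and the argument above applies to this projection.) The coordinate rings are
\[
A=\mathbb C[s^4,s^3t,st^3,t^4]\ \subset\ A[f],\qquad f=s^2t^2.
\]
Clearly $f\notin A$. But the product of $f$ with any coordinate lies in $A$, and so does its square: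
\[
z_1f=z_2^2,\quad z_2f=z_1z_3,\quad z_3f=z_2z_4,\quad z_4f=z_3^2,\quad f^2=z_1z_4 .
\]
Hence $A[f]=A\oplus\mathbb Cf$. Where $z_i\ne0$ we have $f=g_i/z_i$ with $g_i\in A$, so the projection is an isomorphism onto $Z$ away from $z=0$. At $z=0$ the fiber is the spectrum of $A[f]/A_+A[f]=(A\oplus\mathbb Cf)/A_+$, which is two-dimensional. \emph{The fiber degree jumps at just one point because $A[f]/A$ is nonzero and of finite length.} In cohomological terms, $f$ is a section of $\mathcal O_V(1)$ that is not the restriction of a linear form. It represents a nonzero class in $H^1(\mathcal I_V(1))$, and this class is annihilated by all $z_i$.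

The example does not contradict Conjecture~\ref{conj}: $X_2$ has only one point, and $m=4<6=(k+1)c$. To obtain counterexamples we make three changes.
\begin{itemize}
\item \emph{A second point.} We replace the coordinate $y$ by a polynomial $\varphi(w)$ in a new coordinate $w$, with zeros at $w=0$ and $w=1$. Both points $(0,0)$ and $(0,1)$ then behave like the vertex $v$.
\item \emph{Larger $k$.} We give $\varphi$ zeros of order $e=k-1$. Then nearby fibers have degree at most $e$, and the jump at the special point makes the degree at least $e+1=k$.
\item \emph{Smaller codimension.} In place of the quartic curve we need $V\subset\mathbb P^{m-1}$ of codimension $c$ with $m\ge(k+1)c$, and still a nonzero class in some $H^1(\mathcal I_V(d))$ annihilated by all coordinates. The sheaf $\Omega^1$ on projective space has, over all its twists, only one nonzero intermediate cohomology class up to scalars, in $H^1(\Omega^1)$. We obtain $V$ as a degeneracy locus that inherits this class.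
\end{itemize}

\section{A criterion for an isolated point}\label{sec:criterion}

In the example we used that $X$ is a cone. In general we compare $X$ near a point with its tangent cone, by rescaling. Lines through $O$ near the line $\overline{O0}$ become, after rescaling, in the limit lines of direction $a=O$ which miss the origin. If such lines meet the tangent cone in length less than $k$, then $p(0)$ cannot be a limit of other points of $X_k$. The next statement makes this precise, and needs only some of the equations of $X$.

\begin{proposition}\label{prop:isolated}
Let $X\subset\mathbb P^N$ be an irreducible projective variety, let $\mathbb C^N\subset\mathbb P^N$ be an affine chart with $0\in X$, and let $I\subset\mathbb C[x_1,\dots,x_N]$ be the ideal of $X\cap\mathbb C^N$. Let $O=a\in\mathbb C^N\setminus0$ be a point such that $X\cap\overline{O0}=\{0\}$ as a set, and let $p$ be the projection from $O$. Let $P_1,\dots,P_s\in I$ be nonzero, with initial forms $F_1,\dots,F_s$. Assume: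
\begin{enumerate}
\item[(a)] $F_j(a)\ne0$ for some $j$;
\item[(b)] for every $y\in\mathbb C^N\setminus\mathbb Ca$, the polynomials $F_1(y+ta),\dots,F_s(y+ta)\in\mathbb C[t]$ have no common divisor of degree $k$.
\end{enumerate}
Then $p(0)$ has a neighborhood in the classical topology that contains no point of $X_k$ different from $p(0)$.
\end{proposition}

\begin{proof}
Suppose there is no such neighborhood. Then there is a sequence of lines $\ell_i\ni O$, different from $\overline{O0}$ and converging to it, such that $X\cap\ell_i$ has length $\ge k$. Let $\Pi\subset\mathbb C^N$ be a linear hyperplane with $a\notin\Pi$. For $i$ large, $\ell_i$ meets $\Pi$ in a point $y_i\ne0$, we have $y_i\to0$, and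
\[
\ell_i\cap\mathbb C^N=\{y_i+t(a-y_i):t\in\mathbb C\}.
\]
Put $r_i=|y_i|$. For every open neighborhood $W$ of $0$ in $\mathbb C^N$ the set $p(X\setminus W)$ is compact and does not contain $p(0)$. So the points of $X\cap\ell_i$ tend to $0$, uniformly, and lie in $\mathbb C^N$ for $i$ large. We discard finitely many $i$ so that all this holds for every $i$. Let $s_j=\deg F_j$.

\emph{Step 1: there is a constant $C$ with $|x|\le Cr_i$ for all $i$ and all $x\in X\cap\ell_i$.} Otherwise, after passing to a subsequence, there are $x_i=y_i+t_i(a-y_i)\in X$ with $x_i\to0$ and $|x_i|/r_i\to\infty$. Then $y_i/|x_i|\to0$, so $(t_i/|x_i|)(a-y_i)$ has norm tending to $1$. On a subsequence $t_i/|x_i|\to\tau$ with $|\tau||a|=1$, and $x_i/|x_i|\to\tau a$. Now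
\[
0=|x_i|^{-s_j}P_j(x_i)=F_j\bigl(x_i/|x_i|\bigr)+O(|x_i|).
\]
Hence $F_j(\tau a)=0$, and so $F_j(a)=0$, for all $j$. This contradicts (a).

\emph{Step 2: passing to the limit.} Rescale by $x=r_ix'$, $t=r_it'$. The line $\ell_i$ becomes $x'=y_i/r_i+t'(a-y_i)$. On a subsequence $y_i/r_i\to y\in\Pi$ with $|y|=1$, so $y\notin\mathbb Ca$. The scheme $X\cap\ell_i$ is $\operatorname{Spec}\mathbb C[t']/(\tilde\chi_i)$ with $\tilde\chi_i$ monic of degree $\ge k$. By Step~1 its roots satisfy $|t'|\,|a-y_i|\le C+1$. Since $a-y_i\to a\ne0$, the roots are bounded independently of $i$. Choose a monic divisor $\chi_i$ of $\tilde\chi_i$ of degree $k$. Its coefficients are bounded, so on a subsequence $\chi_i\to\chi$, a monic polynomial of degree $k$. For every $j$ the polynomial $\chi_i$ divides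
\[
r_i^{-s_j}P_j\bigl(r_i(y_i/r_i+t'(a-y_i))\bigr)\in\mathbb C[t'],
\]
because $P_j\in I$. Since $r^{-s_j}P_j(rx')\to F_j(x')$ coefficientwise as $r\to0$, these polynomials have bounded degree and converge coefficientwise to $F_j(y+t'a)$. The remainder of division by a monic polynomial depends polynomially on all coefficients. Hence $\chi$ divides $F_j(y+t'a)$ for all $j$, which contradicts (b).
\end{proof}

To force the degree of the fiber at a point to be large we use the order of the equations. This gives the form in which we apply the criterion.

\begin{corollary}\label{cor:criterion}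
Let $k\ge2$. Let $X\subset\mathbb P^N$ be an irreducible projective variety of dimension $n\le N-2$, let $I$ be the ideal of $X\cap\mathbb C^N$, and let $q_0=0$ and $q_1$ be two different points of $X\cap\mathbb C^N$. Assume that every element of $I$ has order $\ge k$ at $q_0$ and at $q_1$. Assume also that for all $a$ in a nonempty Zariski open subset of $\mathbb C^N$ there are nonzero $P_1,\dots,P_s\in I$ with properties (a) and (b) of Proposition~\ref{prop:isolated}. Then $X$ is nondegenerate, and for a general projection $p(q_0)$ is an isolated point of $X_k$ and $p(q_1)$ is another point of $X_k$.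
\end{corollary}

\begin{proof}
A nonzero polynomial of degree $\le1$ has order $\le1<k$ at $q_0$, so it is not in $I$; thus no hyperplane contains $X$. The closure of the union of the lines joining $q_0$ to the other points of $X$ contains $X$ and has dimension at most $n+1\le N-1$. A general point $O=a$ lies in $\mathbb C^N$ and outside this closure. Then $O\notin X$ and $X\cap\overline{Oq_0}=\{q_0\}$ as sets, so $p(q_1)\ne p(q_0)$. The ideal of $X\cap\overline{Oq_j}$ in the local ring of the line at $q_j$ lies in the $k$-th power of the maximal ideal. So this scheme has length $\ge k$, that is, $p(q_0),p(q_1)\in X_k$. By Proposition~\ref{prop:isolated}, $p(q_0)$ is isolated in $X_k$.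
\end{proof}

\section{Degeneracy loci of sections of $\Omega^1(2)$}\label{sec:V}

On $\mathbb P^r$ write $\Omega=\Omega^1_{\mathbb P^r}$, $T=\Omega^\vee$, and $F=\Omega(2)$, a bundle of rank $r$ with $\det F=\mathcal O(r-1)$. We use these cases of Bott's formula, for $r\ge3$:
\begin{equation}\label{bott}
\begin{gathered}
H^0(\Omega(s))=0\ \text{ for } s\le1,\qquad H^1(\Omega)=\mathbb C,\qquad H^1(\Omega(s))=0\ \text{ for } s\ne0,\\
H^q(\Omega(s))=0\ \text{ for } 2\le q\le r-1 \text{ and all } s.
\end{gathered}
\end{equation}
By the Euler sequence the fiber of $F$ at $x$ is identified with $\{\xi\in(\mathbb C^{r+1})^\vee:\xi(x)=0\}$. The global sections of $F$ are the skew $(r+1)\times(r+1)$ matrices $M$, with value $Mx$ at $x$. They generate $F$: if $\xi(x)=0$ and $\eta(x)=1$, the skew form $u\mapsto\eta(u)\,\xi-\xi(u)\,\eta$ takes $x$ to $\xi$.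

We also recall the Hilbert--Burch theorem. Let $E\to G$ be a map of vector bundles of ranks $s$ and $s+1$ on a smooth variety whose maximal minors define a subscheme $V$ that is empty or of codimension $2$. Then
\[
0\to E\to G\to \mathcal I_V\otimes\det G\otimes(\det E)^{-1}\to0
\]
is exact, with the last map given by the signed maximal minors. Moreover $V$ is Cohen--Macaulay, since $\mathcal O_V$ has a locally free resolution of length $2$.

\begin{lemma}\label{lem:V}
Let $r\ge4$ and $a\in\{r-1,r+1\}$. Let $\varphi:\mathcal O^a\to F$ be a general map, and let $V\subset\mathbb P^r$ be the scheme defined by its maximal minors. Then $V$ is a nonempty, integral, normal, Cohen--Macaulay scheme of codimension $2$, and there are exact sequences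
\begin{align}
0\to\mathcal O^{r-1}\to\Omega(2)\to \mathcal I_V(r-1)\to0&\qquad(a=r-1),\label{seq1}\\
0\to T(-2)\to\mathcal O^{r+1}\to \mathcal I_V(r-1)\to0&\qquad(a=r+1).\label{seq2}
\end{align}
\end{lemma}

\begin{proof}
\emph{Local structure.} Let $\mathcal H=\operatorname{Hom}(\mathbb C^a,H^0(F))$. As $F$ is globally generated, the evaluation map from $\mathbb P^r\times\mathcal H$ to the total space of $\mathcal Hom(\mathcal O^a,F)$ is a surjective map of vector bundles, hence a smooth morphism. So the locus $\mathcal D_j\subset\mathbb P^r\times\mathcal H$ of maps of rank $\le j$, with the scheme structure given by minors, has codimension $(a-j)(r-j)$ and is smooth outside $\mathcal D_{j-1}$. Let $D_j(\varphi)\subset\mathbb P^r$ be its fiber over $\varphi\in\mathcal H$. By generic smoothness over $\mathcal H$, for general $\varphi$ each $D_j(\varphi)\setminus D_{j-1}(\varphi)$ is empty or smooth of pure codimension $(a-j)(r-j)$. Here $V=D_j(\varphi)$ with $j=r-2$ if $a=r-1$ and $j=r-1$ if $a=r+1$. In both cases $(a-j)(r-j)=2$, and $D_{j-1}(\varphi)$ is empty or of codimension $\ge6$. Every component of a nonempty $V$ has codimension at most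 $2$. So $V$ is empty or of pure codimension $2$, and smooth outside a closed subset of codimension $\ge6$ in $\mathbb P^r$. The Hilbert--Burch theorem, applied to $\varphi$ if $a=r-1$ and to $\varphi^\vee$ if $a=r+1$, gives the sequences and shows that $V$ is Cohen--Macaulay. By Serre's criterion $V$ is normal.

\emph{Nonemptiness.} Suppose $V=\emptyset$, so $\mathcal I_V=\mathcal O$. If $a=r-1$, twisting \eqref{seq1} gives $0\to\mathcal O(-2)^{r-1}\to\Omega\to\mathcal O(r-3)\to0$, whence $H^1(\Omega)=0$. If $a=r+1$, dualizing \eqref{seq2} and twisting gives $0\to\mathcal O(-1-r)\to\mathcal O(-2)^{r+1}\to\Omega\to0$. Since $H^1(\mathcal O(-2))=0$ and $H^2(\mathcal O(-1-r))=0$, again $H^1(\Omega)=0$. Both contradict \eqref{bott}.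

\emph{Connectedness.} We show $H^1(\mathcal I_V)=0$; then $H^0(\mathcal O_V)=\mathbb C$ and $V$ is connected. If $a=r-1$, use $0\to\mathcal O(1-r)^{r-1}\to\Omega(3-r)\to \mathcal I_V\to0$ with $H^1(\Omega(3-r))=0$ (as $r\ne3$) and $H^2(\mathcal O(1-r))=0$. If $a=r+1$, use $0\to T(-1-r)\to\mathcal O(1-r)^{r+1}\to \mathcal I_V\to0$. Here $H^1(\mathcal O(1-r))=0$, and by Serre duality $H^2(T(-1-r))$ is dual to $H^{r-2}(\Omega)$, which vanishes because $2\le r-2\le r-1$. A connected normal scheme is integral.
\end{proof}

The case $a=r-1$ gives what we want for Theorem~\ref{thm:A}. Indeed, sequence \eqref{seq1} shows that the groups $H^1(\mathcal I_V(t))$ all vanish except for one, which comes from $H^1(\Omega)=\mathbb C$. For $c>2$ we cut down by hypersurfaces of large degree.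

\begin{lemma}\label{lem:f}
Let $m\ge6$, $c\ge2$, $m\ge c+2$, and $d=m-4$. There are an integral $V\subset\mathbb P^{m-1}$ of codimension $c$ (so $\dim V\ge1$), a section $f\in H^0(\mathcal O_V(d))$, forms $g_1,\dots,g_m$ of degree $d+1$ and a form $h$ of degree $2d$ in the homogeneous coordinates $z_1,\dots,z_m$, such that
\begin{enumerate}
\item[(1)] no nonzero form of degree $\le m-3$ vanishes on $V$;
\item[(2)] $f$ is not the restriction of a form of degree $d$;
\item[(3)] $z_if=g_i|_V$ for all $i$, and $f^2=h|_V$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Case $c=2$.} Take $V$ from Lemma~\ref{lem:V} with $r=m-1\ge5$ and $a=r-1=m-2$. Sequence \eqref{seq1} twists to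
\[
0\to\mathcal O(t+2-m)^{m-2}\to\Omega(t+4-m)\to \mathcal I_V(t)\to0 .
\]
For $t\le m-3$ we have $H^0(\Omega(t+4-m))=0$ by \eqref{bott}, and $H^1(\mathcal O(t+2-m))=0$. So $H^0(\mathcal I_V(t))=0$, which is (1). Since line bundles on $\mathbb P^{m-1}$ have no $H^1$ and no $H^2$,
\[
H^1(\mathcal I_V(t))\cong H^1(\Omega(t+4-m))=\begin{cases}\mathbb C& t=m-4=d,\\0&\text{otherwise.}\end{cases}
\]
Now $H^1(\mathcal I_V(t))$ is the cokernel of the restriction from forms of degree $t$ to $H^0(\mathcal O_V(t))$. So there is an $f$ as in (2). As $d+1\ne d$ and $2d\ne d$, all sections of $\mathcal O_V(d+1)$ and $\mathcal O_V(2d)$ are restrictions of forms, which gives (3).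

\emph{Case $c>2$.} Start with the $V$ of codimension $2$ and intersect successively with $c-2$ general hypersurfaces of degree $m$. At each step we pass from an integral, normal, Cohen--Macaulay $V$ with $\dim V\ge2$ to $V'=V\cap H$.

\emph{$V'$ is again integral, normal and Cohen--Macaulay.} It is Cohen--Macaulay, since $H$ does not contain the integral scheme $V$. By Bertini it is smooth outside $H\cap\operatorname{Sing}V$. As $V$ is normal, $\operatorname{Sing}V$ has codimension $\ge2$ in $V$, and $H$ contains no component of it; so $H\cap\operatorname{Sing}V$ is empty or has codimension $\ge2$ in $V'$. Hence $V'$ is normal. It is connected, being the support of an effective ample divisor on a normal projective variety of dimension $\ge2$ \cite[III.7.9]{H}. So it is integral.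

\emph{The properties pass to $V'$.} For (3) this is clear. For (1) and (2) we show that a section $s\in H^0(\mathcal O_V(t))$ with $t\le m-3$ which vanishes on $V'$ is zero. Such an $s$ comes from $H^0(\mathcal O_V(t-m))$, and $t-m<0$. Let $\sigma\in H^0(\mathcal O_V(-j))$ with $j>0$, and let $L$ be a linear form not vanishing identically on $V$. Then $\sigma L^j\in H^0(\mathcal O_V)=\mathbb C$ is a constant that vanishes on $V\cap\{L=0\}\ne\emptyset$. So $\sigma L^j=0$ and $\sigma=0$. Applied to $s=G|_V$ for a form $G$ of degree $t\le m-3$ this gives (1) for $V'$; applied to $s=f-g|_V$ for a form $g$ of degree $d=m-4$ it gives (2).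
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $k,c\ge2$ and $m\ge\max(k+4,c+2)$, so $m\ge6$. Put $e=k-1\ge1$, and let $V,f,g_i,h$ and $d=m-4$ be as in Lemma~\ref{lem:f}. The hypothesis $m\ge k+4$ gives
\begin{equation}\label{ineq}
d\ge k=e+1 .
\end{equation}

\emph{The ring $A[f]$.} Let $A=\mathbb C[z]/I(V)$ be the homogeneous coordinate ring of $V$, a domain of dimension $m-c=n$. It is contained in the domain $\bigoplus_tH^0(\mathcal O_V(t))$, which also contains $f$. By property (3), $fA_+\subset A$ and $f^2\in A$, and by (2) $f\notin A$. So
\[
A[f]=A\oplus\mathbb Cf .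
\]
Consequently the kernel $J$ of the surjection $\mathbb C[z,y]\to A[f]$, $y\mapsto f$, is
\begin{equation}\label{J}
J=\bigl(I(V),\ z_1y-g_1,\dots,z_my-g_m,\ y^2-h\bigr).
\end{equation}
Indeed, modulo the right hand side every polynomial is congruent to some $b+\lambda y$ with $b\in\mathbb C[z]$, $\lambda\in\mathbb C$. If its image $b+\lambda f$ is zero, then $\lambda=0$ because $f\notin A$, and $b\in I(V)$.

\emph{The variety $X$.} Let
\[
\varphi(w)=w^e(w-1)^e(w-2),\qquad B=A[f][w]/(\varphi(w)-f),
\]
and let $X^{\mathrm{aff}}=\operatorname{Spec}B\subset\mathbb C^m\times\mathbb C=\mathbb C^{N}$, with coordinates $(z,w)$. By \eqref{J} it is defined by the equations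
\begin{equation}\label{eqs}
P(z)\quad(P\in I(V)\text{ a form}),\qquad z_i\varphi(w)-g_i(z)\quad(1\le i\le m),\qquad \varphi(w)^2-h(z).
\end{equation}
Let $X\subset\mathbb P^N$ be its closure. The factor $w-2$ of $\varphi$ serves only for irreducibility, which we check now.

\begin{lemma}\label{lem:domain}
$B$ is a domain. Hence $X$ is irreducible of dimension $n$, and the ideal of $X^{\mathrm{aff}}$ is generated by the polynomials \eqref{eqs}.
\end{lemma}

\begin{proof}
Let $K=\operatorname{Frac}A$. By (1), $z_1$ does not vanish on $V$. So $K=\mathbb C(V)(z_1)$ with $z_1$ transcendental over $\mathbb C(V)$, and $f=f_0z_1^d$ with $f_0\in\mathbb C(V)^*$. Thus $A[f]\subset K$. Since $B$ is free over $A[f]$, it is contained in $K[w]/(\varphi(w)-f)$, and it suffices that $\varphi(w)-f$ is irreducible in $K[w]$.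

Consider $\varphi(w)-f_0T^d$ as a polynomial in $T$ over $\mathbb C(V)[w]$. Its leading coefficient is a unit, its constant term $\varphi(w)$ is divisible exactly once by the prime $w-2$, and its other coefficients are zero. By Eisenstein it is irreducible in $\mathbb C(V)[w,T]$. By Gauss's lemma it is irreducible in $\mathbb C(V)(T)[w]\cong K[w]$, where $T$ corresponds to $z_1$. Finally $B$ contains $A$ and is finite over it, so $\dim X=\dim A=n$.
\end{proof}

\emph{Order of the equations.} Let $q_0=(0,0)$ and $q_1=(0,1)$. Since $\varphi$ vanishes to order $e$ at $0$ and at $1$, the orders of the generators \eqref{eqs} at both points are bounded as follows.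
\begin{itemize}
\item A nonzero form $P\in I(V)$ has degree $\ge m-2\ge k$ by property (1).
\item $z_i\varphi(w)-g_i(z)$ has order at least $\min(1+e,\,d+1)=k$ by \eqref{ineq}.
\item $\varphi(w)^2-h(z)$ has order at least $\min(2e,2d)\ge k$, as $2e=2k-2\ge k$ and $d\ge k$.
\end{itemize}
So $q_0,q_1\in X$, and all elements of the ideal of $X^{\mathrm{aff}}$ have order $\ge k$ at $q_0$ and $q_1$.

Property (2) entered through \eqref{J}. If $f$ were the restriction of a form $g$, then $\varphi(w)-g(z)$ would be an equation of $X$ of order only $e=k-1$.

\emph{Isolation.} Let $\kappa=2(-1)^{e+1}$ be the coefficient of $w^e$ in $\varphi$. Since $\deg g_i=d+1>e+1$ and $\deg h=2d>2e$ by \eqref{ineq}, the initial forms at $q_0$ of the last two kinds of generators are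
\[
\kappa z_iw^e\quad(1\le i\le m),\qquad \kappa^2w^{2e}.
\]
These forms define the $e$-fold thickening of the hyperplane $w=0$ with an embedded point at the origin. A line transverse to $w=0$ meets it in length $e$ if it misses the origin, but in length at least $e+1$ if it passes through it. This is the jump that we want. To apply Corollary~\ref{cor:criterion}, we verify (a) and (b) of Proposition~\ref{prop:isolated} for these polynomials and every $a=(\alpha,\beta)\in\mathbb C^m\times\mathbb C$ with $\beta\ne0$.

(a) The form $\kappa^2w^{2e}$ does not vanish at $a$.

(b) Let $y\notin\mathbb Ca$. Subtracting a multiple of $a$ from $y$ only shifts the parameter $t$. As $\beta\ne0$, we may therefore assume $y=(y',0)$ with $0\ne y'\in\mathbb C^m$. On the line $y+ta$ the initial forms are, up to nonzero constants,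
\[
t^{2e},\qquad (y_i'+t\alpha_i)\,t^e\quad(1\le i\le m).
\]
By the first, a common divisor is a power of $t$ up to a constant. Taking $i$ with $y_i'\ne0$ we see that it divides $t^e$. So its degree is at most $e=k-1$.

Corollary~\ref{cor:criterion} now shows that $X$ is nondegenerate and that, for a general projection, $p(q_0)$ is an isolated point of $X_k$ and $p(q_1)$ is another point of $X_k$. Since $N-n-1=m-n=c$, this proves Theorem~\ref{thm:A}. \qed

\medskip
In the smallest case $(k,n,N)=(2,4,7)$ we have $d=2$, and $V\subset\mathbb P^5$ is the threefold where four general sections of $\Omega_{\mathbb P^5}(2)$ are dependent. The fourfold $X\subset\mathbb P^7$ is the closure of the affine variety given by $I(V)$ and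
\[
z_i\,w(w-1)(w-2)=g_i(z)\ (1\le i\le6),\qquad w^2(w-1)^2(w-2)^2=h(z),
\]
with cubic forms $g_i$ and a quartic form $h$.

\section{Codimension one, $k=N-2$: proof of Theorem~\ref{thm:C}}\label{sec:C}

If $c=1$, the construction of Section~\ref{sec:A} would start from a hypersurface $V\subset\mathbb P^{m-1}$, and then $H^1(\mathcal I_V(t))=0$ for all $t$. So there is no section $f$ to work with. Instead we let $X$ itself be, locally analytically near two points $q_0$ and $q_1$, isomorphic to the affine cone over a codimension-two variety $V\subset\mathbb P^{N-1}$ near its vertex. The criterion of Section~\ref{sec:criterion} then asks for two properties: $V$ should lie on no hypersurface of degree less than $k$, and \emph{no line through a general point of $\mathbb P^{N-1}$ should meet $V$ in length $\ge k$.} The case $a=r+1$ of Lemma~\ref{lem:V} has both.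

Let $r=N-1\ge4$, which is even, and $k=n=r-1$. Then $N-n-1=1$ and $N-1=r=k+1$, as required. Let $A_0,\dots,A_r$ be general skew matrices of size $r+1$, put $A(y)=\sum_jy_jA_j$, and let
\[
\varphi:\mathcal O^{r+1}\to\Omega(2),\qquad \varphi(x)(y)=A(y)x .
\]
Let $V\subset\mathbb P^r$ be as in Lemma~\ref{lem:V} with $a=r+1$, and let $G_0,\dots,G_r\in H^0(\mathcal I_V(k))$ be the images of the basis of $\mathcal O^{r+1}$ in \eqref{seq2}. They are the signed maximal minors of $\varphi$, and $V$ is their zero scheme. For $x\notin V$ the vector $G(x)=(G_0(x),\dots,G_r(x))$ is nonzero and spans $\ker\varphi(x)$. So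
\begin{equation}\label{kernel}
A(y)x=0\iff y\in\mathbb C\,G(x)\qquad(x\notin V).
\end{equation}

\begin{lemma}\label{lem:C}
(i) No nonzero form of degree $\le k-1$ vanishes on $V$.

(ii) The map $\Psi=(G_0:\dots:G_r):\mathbb P^r\setminus V\to\mathbb P^r$ is injective on a nonempty Zariski open subset $U\subset\mathbb P^r\setminus V$.
\end{lemma}

\begin{proof}
(i) For $t\le k-1=r-2$ use $0\to T(t-1-r)\to\mathcal O(t+1-r)^{r+1}\to \mathcal I_V(t)\to0$. We have $H^0(\mathcal O(t+1-r))=0$. By Serre duality $H^1(T(t-1-r))$ is dual to $H^{r-1}(\Omega(-t))$, which vanishes by \eqref{bott} since $r-1\ge2$. So $H^0(\mathcal I_V(t))=0$.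

(ii) Let $U=\{x\notin V:\operatorname{corank}A(\Psi(x))=1\}$. A skew matrix of odd size has odd corank, so $1$ is the minimal corank and $U$ is open. If $x,x'\in U$ and $\Psi(x)=\Psi(x')=y$, then $A(y)x=A(y)x'=0$ by \eqref{kernel}, and $\ker A(y)$ is one-dimensional. So $x=x'$ in $\mathbb P^r$.

It remains to see that $U\ne\emptyset$. For odd $j$, skew matrices of size $r+1$ and corank $\ge j$ form a closed set of codimension $j(j-1)/2$. The map $(y,A_0,\dots,A_r)\mapsto A(y)$ is a submersion where $y\ne0$. So for general $A_0,\dots,A_r$ the set of $y\in\mathbb P^r$ with $\operatorname{corank}A(y)=j$ is empty or has dimension at most $r-j(j-1)/2$, and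
\[
\dim\{(x,y)\in\mathbb P^r\times\mathbb P^r:A(y)x=0,\ \operatorname{corank}A(y)\ge3\}\le\max_{j\ge3}\Bigl(r-\frac{j(j-1)}2+j-1\Bigr)\le r-1 .
\]
If $U$ were empty, this set would contain the graph of $\Psi$, which has dimension $r$.
\end{proof}

\begin{remark}
Here the parity of $N$ matters. If $r$ is odd, the matrices have even size, so $A(\Psi(x))$, which has a nonzero kernel, has corank $\ge2$. By \eqref{kernel} every $x'\notin V$ in the projective space of its kernel satisfies $\Psi(x')=\Psi(x)$. So through every $x\notin V$ there is a line on which $\Psi$ is constant outside $V$, and (ii) fails.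
\end{remark}

\emph{The variety $X$.} Let $Z\subset\mathbb C^{r+1}$ be the affine cone over $V$, and let
\[
\Phi(x)=(x_0^2-x_0,\,x_1,\dots,x_r),\qquad X^{\mathrm{aff}}=\Phi^{-1}(Z)\subset\mathbb C^{r+1}=\mathbb C^N .
\]
The coordinate ring of the scheme $\Phi^{-1}(Z)$ is $\mathbb C[Z][x_0]/(x_0^2-x_0-\zeta_0)$, where $\zeta_0$ is the $0$-th coordinate function on $Z$. It is free over $\mathbb C[Z]$. Note that $k=r-1\ge3$. By Lemma~\ref{lem:C}(i), $\zeta_0$ does not vanish on $V$, so $\operatorname{Frac}\mathbb C[Z]=\mathbb C(V)(\zeta_0)$ with $\zeta_0$ transcendental over $\mathbb C(V)$. The discriminant $1+4\zeta_0$ is not a square in this field. So the ring is a domain. Let $X\subset\mathbb P^N$ be the closure of $X^{\mathrm{aff}}$; it is irreducible of dimension $\dim Z=r-1=n=N-2$. Its affine ideal is generated by the polynomials $P\circ\Phi$ with nonzero homogeneous $P\in I(V)$, and $\deg P\ge k$ by Lemma~\ref{lem:C}(i). Put $q_0=0$ and $q_1=(1,0,\dots,0)$. Since $\Phi(q_0)=\Phi(q_1)=0$, both points lie on $X$ and all elements of the ideal have order $\ge k$ at them.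

\emph{Isolation.} Let $D=d\Phi_0=\operatorname{diag}(-1,1,\dots,1)$. The polynomials $G_j\circ\Phi$ with $G_j\ne0$ lie in the ideal of $X^{\mathrm{aff}}$ and have the initial forms $F_j=G_j\circ D$ at $q_0$, of degree $k$. We verify (a) and (b) of Proposition~\ref{prop:isolated} for all $a\ne0$ such that $a'=Da$ satisfies $[a']\in U$. These $a$ form a nonempty Zariski open set.

(a) Since $[a']\notin V$, some $F_j(a)=G_j(a')$ is nonzero.

(b) Let $y\notin\mathbb Ca$, and suppose a monic $\chi\in\mathbb C[t]$ of degree $k$ divides $F_j(y+ta)=G_j(Dy+ta')$ for all $j$. This polynomial has degree $\le k$, and its coefficient of $t^k$ is $G_j(a')$. Hence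
\[
G(Dy+ta')=\chi(t)\,G(a')\qquad\text{for all } t .
\]
So for $\chi(t)\ne0$ the point $[Dy+ta']$ is not in $V$ and $\Psi([Dy+ta'])=\Psi([a'])$. As $Dy$ and $a'$ are linearly independent, these points are pairwise different. They tend to $[a']\in U$ as $t\to\infty$, so infinitely many of them lie in the open set $U$. This contradicts the injectivity of $\Psi|_U$.

By Corollary~\ref{cor:criterion}, $X$ is nondegenerate and, for a general projection, $X_k$ has the isolated point $p(q_0)$ and the further point $p(q_1)$. So $X_k$ is disconnected, and Theorem~\ref{thm:C} is proved. \qed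

\section{Codimension one, $k=2$: proof of Theorem~\ref{thm:B}}\label{sec:B}

The idea is this. If $X_2$ is disconnected, the coordinate that the projection forgets can be split into two sections, one for each part. Then $X$ is itself an isomorphic projection, from a point lying on no secant line, of a variety in a space of one more dimension. Varieties of this kind can be determined with the help of Severi's theorem. We use three results.
\begin{itemize}
\item \emph{Severi's theorem} (F.~Severi, 1901; see \cite{Dale}, \cite{Russo}): an irreducible nondegenerate surface $S\subset\mathbb P^5$ whose secant variety $\operatorname{Sec}S$ is not $\mathbb P^5$ is the Veronese surface or a cone over a curve.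
\item \emph{Varieties of minimal degree} \cite{EH}: a nondegenerate irreducible variety of codimension $\ge2$ and degree equal to its codimension plus $1$ is a rational normal scroll (possibly a cone) or a cone over the Veronese surface (possibly the Veronese surface itself).
\item \emph{Bertini's theorem} \cite[Thm.~6.3]{J}: a general hyperplane section of an integral projective variety of dimension $\ge2$ is integral.
\end{itemize}

Let $X^n\subset\mathbb P^{n+2}$ with $n\ge2$ be nondegenerate and irreducible, let $O\notin X$, and let $Y=p(X)\subset\mathbb P^{n+1}$, an integral hypersurface. Let $z_0,\dots,z_{n+1}$ be the coordinates of $\mathbb P^{n+1}$ and $\ell$ the remaining coordinate of $\mathbb P^{n+2}$.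

\emph{Step 1: the sheaf $Q$.} On $\{z_i\ne0\}$ the $\mathcal O_Y$-algebra $p_*\mathcal O_X$ is generated by $\ell/z_i$. Put $Q=p_*\mathcal O_X/\mathcal O_Y$. By Nakayama's lemma the fiber over $y\in Y$ has degree $1$ exactly when $Q_y=0$, so $X_2=\operatorname{Supp}Q$.

\emph{Step 2: splitting $\ell$.} Suppose $X_2=D_1\sqcup D_2$ with $D_i$ closed and nonempty. Then $Q=Q_1\oplus Q_2$ with $\operatorname{Supp}Q_i=D_i$. Let $(\ell_1,\ell_2)\in H^0(Q_1(1))\oplus H^0(Q_2(1))$ be the image of $\ell$. If $\ell_i=0$, then near $D_i$ the section $\ell$ lies in $\mathcal O_Y(1)$, so $p_*\mathcal O_X=\mathcal O_Y$ there, a contradiction. So $\ell_1,\ell_2\ne0$. Let $\delta=\deg Y$. From $0\to\mathcal O_{\mathbb P^{n+1}}(1-\delta)\to\mathcal O_{\mathbb P^{n+1}}(1)\to\mathcal O_Y(1)\to0$ and $n+1\ge3$ we get $H^1(\mathcal O_Y(1))=0$. Hence $H^0(\mathcal O_X(1))\to H^0(Q(1))$ is surjective; this is where $c=1$ is used. Choose $\ell'\in H^0(\mathcal O_X(1))$ with image $(\ell_1,0)$ and put $\ell''=\ell-\ell'$, with image $(0,\ell_2)$.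

The sections $z_0,\dots,z_{n+1},\ell',\ell''$ are linearly independent. Indeed, mapping a relation to $H^0(Q(1))$ shows that the coefficients of $\ell'$ and $\ell''$ vanish, and the $z_i$ are independent because $X$ is nondegenerate. Their span contains the $z_i$ and $\ell=\ell'+\ell''$. So they embed $X$ as a nondegenerate $\tilde X\subset\mathbb P^{n+3}$. The projection from the point $v=\{z_0=\dots=z_{n+1}=\ell=0\}\notin\tilde X$ restricts to an isomorphism $\tilde X\to X\subset\mathbb P^{n+2}$. Since its fibers are the intersections of $\tilde X$ with lines through $v$,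
\begin{equation}\label{star}
\text{no line through } v\text{ meets }\tilde X\text{ in a scheme of length}\ge2 .
\end{equation}
In particular $v\notin\operatorname{Sec}\tilde X$, because every point of $\operatorname{Sec}\tilde X$ lies on a limit of secant lines, and such a limit contains a subscheme of $\tilde X$ of length $2$. Likewise $v$ lies in no embedded Zariski tangent space $T_x\tilde X$, because otherwise the line $\overline{vx}$ would meet $\tilde X$ in length $\ge2$ at $x$.

\emph{Step 3: reduction to surfaces.} If $n\ge3$, let $P'\cong\mathbb P^6$ be a general linear subspace of $\mathbb P^{n+3}$ of this dimension containing $v$, and $P\cong\mathbb P^5$ a general hyperplane of $P'$ containing $v$. If $n=2$, let $P=\mathbb P^5$ be the whole space. The projection from $v$ identifies the sections of $\tilde X$ by general linear subspaces through $v$ with general linear sections of $X$. So by Bertini $S=\tilde X\cap P$ is an integral surface and, for $n\ge3$, $W=\tilde X\cap P'$ is an integral threefold. They are nondegenerate in $P$ and $P'$, because nondegeneracy passes to integral hyperplane sections. To see this, let $W_1$ be an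 integral nondegenerate projective variety of positive dimension and let $g$ be a linear form that vanishes on the scheme $W_1\cap\{h=0\}$, where $h\ne0$ is a linear form. Then $g=uh$ on $W_1$ with $u\in H^0(\mathcal O_{W_1})=\mathbb C$. So $g-uh$ vanishes on $W_1$, and $g$ is a multiple of $h$.

By \eqref{star}, $v\notin\operatorname{Sec}S$, so Severi's theorem applies to $S$. If $S$ is a cone, the lines of $S$ through the vertex span $P$, so the Zariski tangent space of $S$ at the vertex is $P\ni v$. This contradicts \eqref{star}. So $S$ is the Veronese surface.

\emph{Step 4: $n\ge3$.} Now $W$ is an integral nondegenerate threefold in $\mathbb P^6$ of degree $\deg S=4$, hence of minimal degree. If $W$ is a scroll, possibly a cone, it contains planes, and its hyperplane section $S$ contains a line. But the Veronese surface contains only curves of even degree. So $W$ is a cone over the Veronese surface. Its tangent space at the vertex is $P'\ni v$, which contradicts \eqref{star}. Thus for $n\ge3$ the locus $X_2$ is connected, for every $O\notin X$.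

\emph{Step 5: $n=2$.} We have shown that $X_2$ is connected, for every $O\notin X$, unless $X$ is the isomorphic projection of the Veronese surface $\{xx^T\}\subset\mathbb P(\operatorname{Sym}^2\mathbb C^3)=\mathbb P^5$ from a point $v\notin\operatorname{Sec}=\{\det=0\}$. In that case $v$ depends only on $X$ and not on $O$: it corresponds to the five-dimensional space of sections cut out by the hyperplanes of $\mathbb P^4$ inside $H^0(\mathcal O_X(1))=H^0(\mathcal O_{\mathbb P^2}(2))$, which has dimension $6$.

A general $O\in\mathbb P^4$ corresponds to a general line through $v$, that is, to a pencil spanned by the invertible matrix $v$ and a general symmetric matrix. In suitable coordinates $(x:y:z)$ of $\mathbb P^2$ the pencil is spanned by the identity matrix and $\operatorname{diag}(a_1,a_2,a_3)$ with distinct $a_i$. The quadratic forms that annihilate both matrices are spanned by $yz$, $zx$, $xy$ and $\alpha x^2+\beta y^2+\gamma z^2$, where $\alpha+\beta+\gamma=a_1\alpha+a_2\beta+a_3\gamma=0$. That is, $(\alpha,\beta,\gamma)=(a_2-a_3,a_3-a_1,a_1-a_2)$ up to a factor, and all three are nonzero. So $p$ is the map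
\[
\mathbb P^2\to\mathbb P^3,\qquad (x:y:z)\mapsto(u_1:u_2:u_3:u_4)=(yz:zx:xy:\alpha x^2+\beta y^2+\gamma z^2).
\]
Over $\{u_1u_2u_3\ne0\}$ it has the left inverse $(u_2u_3:u_3u_1:u_1u_2)$, so all fibers there have degree $\le1$. If $u_i=0$ at an image point for some $i\le3$, then one of $x,y,z$ vanishes, so at least two of $u_1,u_2,u_3$ vanish. So the point lies on one of the three lines $u_i=u_j=0$ with $1\le i<j\le3$. Conversely, the curve $x=0$ is mapped to the line $u_2=u_3=0$ by
\[
(u_1:u_4)=(yz:\beta y^2+\gamma z^2),
\]
which has no base point as $\beta,\gamma\ne0$. This is a finite flat map of degree $2$, so all fibers of $p$ over this line have degree $\ge2$. The other two lines are obtained by permuting $x,y,z$. Hence $X_2$ is the union of three lines through the point $(0:0:0:1)$, and it is connected. (The fiber over that point is given by $yz=zx=xy=0$: it consists of the three coordinate points and has degree $3$.) This completes the proof of Theorem~\ref{thm:B}. \qed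

\begin{thebibliography}{9}

\bibitem{Dale} M. Dale, \emph{Severi's theorem on the Veronese-surface}, J. London Math. Soc. 32 (1985).

\bibitem{EH} Eisenbud and Harris, \emph{On varieties of minimal degree (a centennial account)}, 1987.

\bibitem{GP} Laurent Gruson and Christian Peskine, \emph{On the smooth locus of aligned Hilbert schemes: the $k$-secant lemma and the general projection theorem}, arXiv:1010.2399 (2010).

\bibitem{H} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{J} Jouanolou, \emph{Th\'eor\`emes de Bertini}.

\bibitem{Russo} F. Russo, \emph{On the Geometry of Some Special Projective Varieties}, Springer, 2016.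

\end{thebibliography}

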